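# Three commuting braid groups on the sphere

## 1. Three strands inside $Ham(S^2)$

Take the braid group on three strands, $B_3=\langle s,t\mid sts=tst\rangle$. Can we find two area-preserving diffeomorphisms of the sphere that satisfy $sts=tst$ and no relation that does not follow from it?

Recall the groups involved. For a symplectic manifold $(M,\omega)$, $Ham(M,\omega)$ is the group of time-one maps of (time-dependent) Hamiltonian flows. On an open disc $D$ with an area form we write $Ham_c(D)$ for the time-one maps of compactly supported Hamiltonians; extended by the identity, they act on any surface that contains $D$. By Moser's theorem the area form on $S^2$ is unique up to scaling, so $Ham(S^2)$ makes sense without naming the form. With the round form $dh\wedge d\theta$ ($h$ the height, $\theta$ the longitude), a rotation about an axis is a time-$\alpha$ map of the flow of plus or minus the height function, so $SO(3)\subset Ham(S^2)$.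

**Twists.** In the plane, around a center $c$, use polar coordinates $(r,\theta)$ and $\varrho=r^2/2$, so $dx\wedge dy=d\varrho\wedge d\theta$. Fix a smooth $\chi:[0,\infty)\to[0,1]$ with $\chi=1$ for $r\le 0.52$, $\chi>0$ for $r<0.55$ and $\chi=0$ for $r\ge0.55$. Let $T_c^\alpha$ rotate the circle of radius $r$ about $c$ by the angle $\alpha\chi(r)$. It is the time-$\alpha$ map of the flow of $\pm H$, where $H(\varrho)=-\int_\varrho^\infty\chi(\sqrt{2u})\,du$, a smooth compactly supported function. So $T^\alpha_c\in Ham_c(D)$ for every disc $D$ that contains the closed disc of radius $0.55$ about $c$.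

**The naive attempt.** Mark the points $-1,0,1$ of the plane. The half-twists $s=T^{\pi}_{-1/2}$ and $t=T^{\pi}_{1/2}$ exchange $-1,0$ and $0,1$ respectively, and they represent the two standard generators of $B_3$, viewed as the mapping class group of a large disc with three marked points. So $sts$ and $tst$ are isotopic. They are not equal. Let $U,V$ be the supports of $s,t$, the closed discs of radius $0.55$ about $\mp1/2$. If $sts=tst$, then $(st)s(st)^{-1}=t$, so $st(U)=V$, that is, $t(U)=s^{-1}(V)$. As $t$ is the identity off $V$ and $s$ is the identity off $U$, the set on the left contains $U\setminus V$ and the set on the right contains $V\setminus U$. These are disjoint subsets of $t(U)$, which has the area of $U$, so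
$$\mathrm{area}(U)\ge \mathrm{area}(U\setminus V)+\mathrm{area}(V\setminus U),\qquad\text{i.e.}\qquad \mathrm{area}(U\cap V)\ge\mathrm{area}(V\setminus U).$$
But a point of $U\cap V$ has $|x|\le0.05$ and $y^2\le 0.55^2-0.5^2=0.0525$, so $|y|<0.23$ and $\mathrm{area}(U\cap V)\le 0.046$, while $\mathrm{area}(V)=0.3025\,\pi>0.9$. This is a contradiction. The braid relation holds for mapping classes, and there is no reason for it to hold for maps.

For free groups this difficulty does not arise: there is no relation to satisfy.

**Lemma 1.1.** *If $F$ is a finitely generated free group, then $F\times\mathbb Z$ embeds in $Ham_c(D)$ for every open round disc $D\subset\mathbb R^2$.*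

*Proof.* Scaling the plane by a factor multiplies the area form by a constant and conjugates the groups $Ham_c$, so we may take $D$ of radius $10$. The full twists $a=T^{2\pi}_{-1/2}$, $b=T^{2\pi}_{1/2}$ fix the three marked points (each is the identity at distance $\le0.52$ from its center). So there is a homomorphism from $\langle a,b\rangle$ to $B_3$, the mapping class group of the disc of radius $2$ with three marked points, with $a\mapsto\sigma_1^{\pm2}$, $b\mapsto\sigma_2^{\pm2}$. Next,
$$\sigma_1\mapsto\begin{pmatrix}1&1\\0&1\end{pmatrix},\qquad \sigma_2\mapsto\begin{pmatrix}1&0\\-1&1\end{pmatrix}$$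
defines a homomorphism $B_3\to SL_2(\mathbb Z)$, since both triple products equal $\begin{pmatrix}0&1\\-1&0\end{pmatrix}$. The squares are $\begin{pmatrix}1&2\\0&1\end{pmatrix}$ and $\begin{pmatrix}1&0\\-2&1\end{pmatrix}$. A nonzero power of the first maps $\{|x|<|y|\}$ into $\{|x|>|y|\}$, because $|x+2ky|\ge2|k||y|-|x|>|y|$; a nonzero power of the second does the reverse. By the ping-pong lemma they freely generate a free group, hence so do $a$ and $b$. The free group $F$ embeds in $\langle a,b\rangle$. The twist $e=T^1_{(5,0)}$ has infinite order (it rotates a small disc by one radian) and support disjoint from those of $a,b$. So $F\times\mathbb Z$ embeds in $\langle a,b\rangle\times\langle e\rangle$. $\square$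

**Proposition 1.2.** *Let $A$ be a group with a normal subgroup $K$ such that $G=A/K$ is isomorphic to a finite subgroup of $SO(3)$ and $K$ embeds in $Ham_c(D)$ for an open disc $D$ (of any finite area). Then $A$ embeds in $Ham(S^2)$.*

*Proof.* **Step 1: put $A$ into a wreath product (Kaloujnine–Krasner).** Let $G$ act on $K^G$ by $y\cdot(k_x)_x=(k_{y^{-1}x})_x$, and form $K^G\rtimes G$. Write $\bar\alpha\in G$ for the image of $\alpha\in A$, choose for each $x\in G$ a preimage $c(x)\in A$, and send
$$\alpha\mapsto (k^\alpha_x)_x\cdot\bar\alpha,\qquad k_x^\alpha=c(x)^{-1}\,\alpha\, c(\bar\alpha^{-1}x).$$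
The image of $k_x^\alpha$ in $G$ is $x^{-1}\bar\alpha\bar\alpha^{-1}x=1$, so $k_x^\alpha\in K$. The cancellation $c(\bar\alpha^{-1}x)c(\bar\alpha^{-1}x)^{-1}=1$ gives $k^\alpha_x\,k^{\beta}_{\bar\alpha^{-1}x}=k_x^{\alpha\beta}$, so this is a homomorphism. If $\bar\alpha=1$ and all $k_x^\alpha=1$, then $\alpha=1$.

**Step 2: put the wreath product on the sphere.** Regard $G\subset SO(3)\subset Ham(S^2)$. All but finitely many points of $S^2$ have trivial stabilizer in $G$, so there is a small round cap $D_0$ whose translates $xD_0$, $x\in G$, are disjoint. After rescaling the area there is an embedding $j:K\to Ham_c(D_0)$. The map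
$$(k_x)_x\cdot y\ \longmapsto\ \Bigl(\prod_{x\in G} x\,j(k_x)\,x^{-1}\Bigr)\circ y$$
is a homomorphism to $Ham(S^2)$: the factors of the product have disjoint supports and commute, and conjugation by $y$ permutes them by $x\mapsto yx$. An element of the kernel maps $D_0$ onto $yD_0$, so $y=1$; restricting to each $xD_0$ gives $k_x=1$. $\square$

Now $B_3$ is done by hand. Put $w=st$, $x=sts$. Then $s=w^{-1}x$ and $t=x^{-1}w^2$, and in these letters the relation $sts=tst$ reads $x=x^{-1}w^2\cdot w=x^{-1}w^3$. So $B_3=\langle w,x\mid x^2=w^3\rangle$, and $z=w^3$ is central. It has exponent sum $6$, hence infinite order. Let $K$ be the kernel of $B_3\to S_3$; it contains $z$, because $w$ maps to a $3$-cycle. The quotient $B_3/\langle z\rangle$ is $\mathbb Z/3*\mathbb Z/2$. A finite-order element of it is conjugate to a power of $w$ or of $x$, and the map to $S_3$ is injective on $\langle w\rangle\cong\mathbb Z/3$ and on $\langle x\rangle\cong\mathbb Z/2$. So $K/\langle z\rangle$ is torsion-free, and by Kurosh's theorem it is free; it is finitely generated since $K$ has finite index in $B_3$. The central extension $K$ of this free group $F$ by $\langle z\rangle$ splits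 (lift a basis), so $K\cong F\times\mathbb Z$. By Lemma 1.1, $K$ embeds in $Ham_c(D)$; and $S_3$ is a subgroup of $SO(3)$, the rotations preserving an equilateral triangle on the equator. By Proposition 1.2, $B_3$ embeds in $Ham(S^2)$.

## 2. Two generators and an arbitrary label

The same computation works with $sts\cdots=tst\cdots$ ($m$ letters on each side) for any $m$.

**Proposition 2.1.** *For $m\in\{2,3,\dots\}\cup\{\infty\}$ let $A_m$ be generated by $s,t$ with the relation $\underbrace{sts\cdots}_{m}=\underbrace{tst\cdots}_{m}$ (no relation if $m=\infty$). Then $A_m$ embeds in $Ham(S^2)$.*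

*Proof.* $A_2=\mathbb Z^2$, and $A_\infty$ is free of rank two; both embed in $Ham_c(D)$ by Lemma 1.1. Let $3\le m<\infty$. Let $D_m$ be the dihedral group of order $2m$, a subgroup of $SO(3)$. Sending $s,t$ to reflections whose product has order $m$ defines $A_m\to D_m$, with kernel $K$. Put $w=st$ and $z=w^m\in K$. The exponent sum of $z$ is $2m$, so $z$ has infinite order. We show that $z$ is central and that $K/\langle z\rangle$ is free. Then, exactly as for $B_3$, $K\cong F\times\mathbb Z$ with $F$ free and finitely generated, and Lemma 1.1 and Proposition 1.2 finish the proof.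

**Step 1: $m=2k+1$ odd.** Put $x=(st)^ks=w^ks$. Then $s=w^{-k}x$, $t=s^{-1}w=x^{-1}w^{k+1}$, and the relation $(st)^ks=t(st)^k$ reads $x=x^{-1}w^{2k+1}$. So $A_m=\langle w,x\mid x^2=w^m\rangle$, $z$ is central, and $A_m/\langle z\rangle=\mathbb Z/m*\mathbb Z/2$. The map to $D_m$ sends $w$ to a rotation of order $m$ and $x$ to a reflection, so it is injective on both factors and on their conjugates. Hence $K/\langle z\rangle$ is torsion-free, so free by Kurosh's theorem.

**Step 2: $m=2k$ even.** Now $t=s^{-1}w$ and $(ts)^k=s^{-1}(st)^ks$, so the relation is $w^ks=sw^k$. Hence $w^k$ is central, $z=w^{2k}$ is central, and $A_m/\langle w^k\rangle=\mathbb Z/k*\mathbb Z$. Since $w$ has order $2k$ in $D_m$, $K\cap\langle w^k\rangle=\langle z\rangle$; so $K/\langle z\rangle$ embeds in $\mathbb Z/k*\mathbb Z$. Its image is torsion-free: if $\kappa\in K$ maps to an element of finite order, then $\kappa=vw^jv^{-1}w^{ki}=vw^{j+ki}v^{-1}$ for some $v,i,j$, so $w^{j+ki}\in K$, so $2k$ divides $j+ki$, so $k$ divides $j$, and the image of $\kappa$ is trivial. By Kurosh's theorem the image is a free product of a free group and infinite cyclic groups, so it is free. $\square$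

## 3. Artin groups, and the answer

Let $S$ be a finite set and $\mathcal C=(m_{st})_{s,t\in S}$ a Coxeter matrix: $m_{ss}=1$ and $m_{st}=m_{ts}\in\{2,3,\dots\}\cup\{\infty\}$ for $s\ne t$. The Artin group is
$$A_{\mathcal C}=\langle s\in S\mid \underbrace{sts\cdots}_{m_{st}}=\underbrace{tst\cdots}_{m_{st}}\ \text{ for all } s\ne t \text{ with } m_{st}<\infty\rangle .$$
It is right-angled when every $m_{st}\in\{2,\infty\}$ for $s\neq t$. The braid group $B_n$ is the Artin group of type $A_{n-1}$: generators $\sigma_1,\dots,\sigma_{n-1}$, label $3$ for consecutive indices and $2$ otherwise. Kapovich ("RAAGs in Ham", arXiv:1104.0348) shows that every right-angled Artin group with a finite defining graph embeds in $Ham(S^2)$, and we have just embedded every two-generator Artin group. The question, due to A. Berenstein, is then: **does every Artin group $A_{\mathcal C}$ embed in $Ham(S^2)$?** The answer is no.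

Let $\mu$ be an area form on $S^2$, and let $\mathrm{Diff}_\mu(S^2)\supset Ham(S^2)$ be the group of $C^\infty$ diffeomorphisms preserving $\mu$ (hence the orientation).

**Definition.** $\mathcal P$ is the class of finitely generated perfect groups all of whose homomorphisms to $GL_2(\mathbb R)$ and to $A_5$ are trivial.

For example, $A_6\in\mathcal P$: it is simple and larger than $A_5$, and a finite subgroup of $GL_2(\mathbb R)$ is conjugate into $O(2)$, hence solvable. The group $A_5$ is not in $\mathcal P$; note that it acts on $S^2$ by rotations.

**Theorem 3.1.** *Let $P_1,P_2,P_3\in\mathcal P$, $L=P_1\times P_2\times P_3$, and let $\rho:L\to\mathrm{Diff}_\mu(S^2)$ be a homomorphism nontrivial on each $P_i$. Then the centralizer of $\rho(L)$ in $\mathrm{Diff}_\mu(S^2)$ is trivial.*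

**Theorem 3.2.**

(a) *$B_6\times B_6\times B_6$ does not embed in $\mathrm{Diff}_\mu(S^2)$, so not in $Ham(S^2)$. Hence no group containing $B_6^3$ embeds, e.g. $B_n$ ($n\ge18$), and any $A_{\mathcal C}$ such that $S$ contains three disjoint subsets of type $A_5$ with $m_{st}=2$ for $s,t$ in different subsets.*

(b) *For $n\ge20$ every homomorphism $B_n\to\mathrm{Diff}_\mu(S^2)$ has cyclic image.*

(c) *Every two-generator Artin group embeds in $Ham(S^2)$.*

Part (c) is Proposition 2.1. Nothing here claims that $6,18,20$ are optimal; in particular these notes do not decide the cases $B_n$, $4\le n\le17$.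

## 4. The commutator subgroup of $B_6$

The link between the two theorems is that $B_6'=[B_6,B_6]$ lies in $\mathcal P$, while $B_6$ has a nontrivial center.

**Lemma 4.1.** *$B_n'$ is finitely generated for all $n$, and $B_6'\in\mathcal P$. If $n\ge5$, the normal closure of $\sigma_3\sigma_1^{-1}$ in $B_n$ is $B_n'$.*

*Proof of Theorem 3.2(a),(b) from Theorem 3.1 and Lemma 4.1.* (a) Suppose $\rho:B_6^3\to\mathrm{Diff}_\mu(S^2)$ is injective. Put $L=(B_6')^3$ and let $z$ be the full twist $\Delta^2$ of the first factor, which is central and nontrivial (its exponent sum is $30$). As $B_6'\neq1$, $\rho$ is nontrivial on each factor of $L$, and $\rho(z)\ne id$ centralizes $\rho(L)$. This contradicts Theorem 3.1. By van der Lek's theorem, for $T\subset S$ the natural map from the Artin group of $(m_{st})_{s,t\in T}$ to $A_{\mathcal C}$ is injective. So $A_{\mathcal C}$ contains $B_6^3$ under the stated condition; in $B_n$, $n\ge18$, take the generators $\sigma_1,\dots,\sigma_5$, $\sigma_7,\dots,\sigma_{11}$, $\sigma_{13},\dots,\sigma_{17}$ (three blocks of six strands).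

(b) Let $L=(B_6')^3\subset B_n$ on the strands $1,\dots,18$. The generator $\sigma_{19}$ commutes with $L$. If $\rho$ is nontrivial on all three factors, then $\rho(\sigma_{19})=id$ by Theorem 3.1, and all $\sigma_i$ are conjugate, so $\rho$ is trivial. Otherwise $\rho$ kills one of the factors, which contains a conjugate of $\sigma_3\sigma_1^{-1}$; by Lemma 4.1, $\rho$ kills $B_n'$. As $B_n/B_n'\cong\mathbb Z$, the image is cyclic. $\square$

*Proof of Lemma 4.1.*

**Step 1: finite generation.** The quotient $B_n/B_n'=\mathbb Z$ is generated by the class of $\sigma_1$. By Reidemeister–Schreier with transversal $\{\sigma_1^k\}$, $B_n'$ is generated by the elements $\sigma_1^k\sigma_i\sigma_1^{-k-1}$. For $i\ge3$ these equal $\sigma_i\sigma_1^{-1}$. For $i=2$ write $u_k=\sigma_1^k\sigma_2\sigma_1^{-k-1}$, so $\sigma_2=u_0\sigma_1$ and $\sigma_1u_k=u_{k+1}\sigma_1$. Then $\sigma_1\sigma_2\sigma_1=u_1\sigma_1^3$ and $\sigma_2\sigma_1\sigma_2=u_0\sigma_1^2u_0\sigma_1=u_0u_2\sigma_1^3$. So $u_1=u_0u_2$, and conjugating by $\sigma_1^k$ gives $u_{k+1}=u_ku_{k+2}$ for all $k\in\mathbb Z$. Hence $u_0,u_1$ generate all $u_k$.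

**Step 2: normal closure.** Let $n\ge5$ and impose $\sigma_1=\sigma_3$. In the quotient, $\sigma_4$ commutes with $\sigma_1=\sigma_3$ and satisfies $\sigma_3\sigma_4\sigma_3=\sigma_4\sigma_3\sigma_4$, so $\sigma_4=\sigma_3$. Conjugation by $\sigma_1\cdots\sigma_{n-1}$ carries $(\sigma_i,\sigma_{i+1})$ to $(\sigma_{i+1},\sigma_{i+2})$, so all $\sigma_i$ coincide in the quotient. It is cyclic, so the normal closure contains $B_n'$; and it is contained in $B_n'$ because $\sigma_3\sigma_1^{-1}\in B_n'$. If $n\ge6$, conjugation by $B_n'$ alone suffices: any $b\in B_n$ is $b'\sigma_5^k$ with $b'\in B_n'$, and $\sigma_5$ commutes with $\sigma_3\sigma_1^{-1}$.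

**Step 3: $B_6'$ is perfect.** Put $c_{ij}=\sigma_i\sigma_j^{-1}$ for $i,j\in\{1,3,5\}$. We have
$$\sigma_2\sigma_1\sigma_3\sigma_2\cdot\sigma_1=\sigma_2\sigma_3\,\sigma_1\sigma_2\sigma_1=\sigma_2\sigma_3\sigma_2\,\sigma_1\sigma_2=\sigma_3\sigma_2\sigma_3\sigma_1\sigma_2=\sigma_3\cdot\sigma_2\sigma_1\sigma_3\sigma_2,$$
and the same with $1,3$ interchanged. So conjugation by $\sigma_2\sigma_1\sigma_3\sigma_2$ exchanges $\sigma_1,\sigma_3$, and it fixes $\sigma_5$. Likewise $\sigma_4\sigma_3\sigma_5\sigma_4$ exchanges $\sigma_3,\sigma_5$ and fixes $\sigma_1$. Multiplying on the right by a power of $\sigma_1$, which commutes with $\sigma_1,\sigma_3,\sigma_5$, makes the exponent sum zero. So every permutation of $\{\sigma_1,\sigma_3,\sigma_5\}$ is realized by conjugation by an element of $B_6'$. Hence $c_{13}$, $c_{35}$ and $c_{15}=c_{13}c_{35}$ are conjugate in $B_6'$. Their common class $\kappa$ in the abelianization satisfies $\kappa=2\kappa$, so $\kappa=0$. As $c_{31}=c_{13}^{-1}$ normally generates $B_6'$ within $B_6'$ (Step 2), its class generates the abelianization, which is therefore trivial.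

**Step 4: set-up for homomorphisms $\psi:B_6'\to G$, where $G=A_5$ or $GL_2(\mathbb R)$.** Since $B_6'$ is perfect, $\det\psi=1$ in the second case, so we replace $GL_2(\mathbb R)$ by $SL_2(\mathbb R)$. Let $p=\psi(c_{13})$ and $q=\psi(c_{35})$. They commute, and $p,q,pq$ are conjugate. An element of $B_6'$ realizing $\sigma_1\mapsto\sigma_3\mapsto\sigma_5\mapsto\sigma_1$ has an image $R$ with
$$RpR^{-1}=q,\qquad RqR^{-1}=(pq)^{-1},\qquad R(pq)^{-1}R^{-1}=p. \tag{1}$$
Let $X=\psi(\sigma_3\sigma_1^{-1})=p^{-1}$, $Y=\psi(\sigma_4\sigma_1^{-1})$, $W=\psi(\sigma_5\sigma_1^{-1})=(pq)^{-1}$. As $\sigma_1$ commutes with $\sigma_3,\sigma_4,\sigma_5$, we have $XYX=YXY$, $YWY=WYW$, $XW=WX$. Since $c_{13}$ normally generates $B_6'$, it suffices to show $p=1$.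

**Step 5: if $p=q$ and $p^3=1$, then $p=1$.** Here $W=p^{-2}=p=X^{-1}$. From $XYX=YXY$ we get $Y^{-1}XY=XYX^{-1}$. From $YX^{-1}Y=X^{-1}YX^{-1}$ we get
$$X^{-1}YX=Y^{-1}X^{-1}Y=(Y^{-1}XY)^{-1}=XY^{-1}X^{-1},$$
so $X^{-2}YX^2=Y^{-1}$, which by $X^3=1$ says $XYX^{-1}=Y^{-1}$. Hence $Y^{-1}XY=Y^{-1}$, so $X=Y^{-1}$. Now $XYX=X$ and $YXY=Y$, so $X=Y=X^{-1}$; with $X^3=1$ this gives $X=1$.

**Step 6: $G=A_5$.** The abelian group $A=\langle p,q\rangle$ is cyclic of order $1,2,3,5$ or a Klein group. *Order 2:* $p=q\ne1$, so $pq=1$ is not conjugate to $p$. *Orders 3 and 5:* by (1), $R$ normalizes $A$ and $R^3$ acts trivially on it. As $|\mathrm{Aut}\,A|\in\{2,4\}$ is prime to $3$, $R$ acts trivially; so $p=q=(pq)^{-1}$, $p^3=1$, and Step 5 gives $p=1$, a contradiction. *Klein group:* $X=p$ and $W=pq$ are distinct commuting involutions, and $Y$ is an involution since it is conjugate to $X$. So $\langle X,Y,W\rangle$ is a quotient of $S_4$ (in its Coxeter presentation) in which $s_1s_3$ survives. Every nontrivial normal subgroup of $S_4$ contains $s_1s_3=(12)(34)$, so $S_4$ embeds in $A_5$; but $24\nmid60$. So the order is $1$.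

**Step 7: $G=SL_2(\mathbb R)$.** If $p=\pm I$, then $p=q=(pq)^{-1}$, so $p^3=I$ and $p=I$. Suppose $p\ne\pm I$ is diagonalizable over $\mathbb C$. Let $T$ be its centralizer in $SL_2(\mathbb C)$, a torus. Then $q\in T$ and $q\neq\pm I$, so $T$ is also the centralizer of $q=RpR^{-1}$, and $R$ normalizes $T$. It acts on $T$ by $t\mapsto t^{\pm1}$. Sign $-$: $q=p^{-1}$, so $pq=1$, a contradiction. Sign $+$: $p=q=(pq)^{-1}$, so $p^3=1$ and $p=1$ by Step 5, a contradiction. In the remaining case, in a suitable basis, $p=\varepsilon u_a$ with $u_a=\begin{pmatrix}1&a\\0&1\end{pmatrix}$, $a\ne0$, $\varepsilon=\pm1$. As $q$ commutes with $p$ and is conjugate to it, $q$ has the same unique invariant line. So $R$ preserves that line; it is upper triangular with diagonal $(t,t^{-1})$, $t$ real. Then $q=\varepsilon u_{t^2a}$ and $RqR^{-1}=\varepsilon u_{t^4a}$, while $(pq)^{-1}=u_{-(1+t^2)a}$. By (1), $t^4=-(1+t^2)$, which is impossible. $\square$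

It remains to prove Theorem 3.1.

## 5. Global fixed points: germs, circles, prime ends

**Lemma 5.1.** *If $P\in\mathcal P$ acts by $C^1$ diffeomorphisms on a connected surface with a global fixed point, the action is trivial.*

*Proof.* At a global fixed point the derivative is a homomorphism $P\to GL_2(\mathbb R)$, hence trivial. Thurston's stability theorem (Topology 13 (1974)) says that a nontrivial finitely generated group of germs of $C^1$ diffeomorphisms at a fixed point, with trivial linear part, has a nontrivial homomorphism to $\mathbb R$. As $P$ is perfect, its group of germs is trivial; as $P$ is finitely generated, $P$ acts trivially near the point. So $\mathrm{Fix}(P)$ is open; it is also closed and nonempty. $\square$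

This suggests a first attack on Theorem 3.1. Let $f\ne id$ commute with $\rho(L)$. Then $L$ preserves $\mathrm{Fix}(f)$, which is nonempty (Lefschetz number $2$). If $\mathrm{Fix}(f)$ is finite, a finite-index subgroup of $L$ fixes a point. Apply Lemma 5.1 to that subgroup? This stops at once, because a finite-index subgroup of a perfect group need not be perfect. In our main example, $B_6'$ maps onto $A_6$, and the kernel, the pure braids of exponent sum zero, has a homomorphism to $\mathbb Z$ (the winding number of strands $1$ and $2$) which is nonzero on $\sigma_1^2\sigma_3^{-2}$. So finite invariant sets of size at least $6$ are a real problem. And $\mathrm{Fix}(f)$ may well be infinite. We need a statement about finite invariant families that does not pass to finite-index subgroups, and two tools for it.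

**Lemma 5.2.** *Let $Q_1,Q_2$ be perfect groups and let $Q_1\times Q_2$ act on $S^1$ by orientation preserving homeomorphisms. Then $Q_1$ or $Q_2$ has a global fixed point.*

One perfect group would not be enough: $PSL_2(\mathbb R)$ is perfect and acts transitively on $\mathbb{RP}^1$.

*Proof.* Suppose $Q_1$ has no global fixed point. It has no finite orbit, since it would act on one preserving the cyclic order, through a cyclic group, i.e. trivially. So it has a unique minimal set $\mathsf K$, the circle or a Cantor set (Ghys, Enseign. Math. 47 (2001)). As $Q_2$ commutes with $Q_1$, it maps minimal sets to minimal sets, so it preserves $\mathsf K$. Collapse the closures of the complementary intervals of $\mathsf K$. The quotient is a circle on which $Q_1\times Q_2$ acts, and $Q_1$ acts minimally: the preimage of a nonempty closed $Q_1$-invariant set contains $\mathsf K$, and $\mathsf K$ maps onto the quotient. If an element of the image of $Q_2$ has a fixed point, its fixed set is closed, nonempty and $Q_1$-invariant, so the element is the identity. Thus the image of $Q_2$ acts freely on a circle. By Hölder's theorem it is abelian, so it is trivial because $Q_2$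 is perfect. Hence $Q_2$ preserves each fiber of the collapse. A fiber is a point or a closed interval, and endpoints are fixed because the orientation is preserved. $\square$

**Prime ends.** Let $\Sigma$ be a sphere with some conformal structure and $D\subsetneq\Sigma$ a simply connected domain whose complement has more than one point. Let $f:\mathbb D\to D$ be a Riemann map. By Carathéodory's theorem, for every homeomorphism $h$ of $\Sigma$ with $hD=D$, the map $f^{-1}hf$ extends to a homeomorphism of $\overline{\mathbb D}$. So a group of (orientation preserving) homeomorphisms of $\Sigma$ preserving $D$ acts by (orientation preserving) homeomorphisms on $S^1=\partial\mathbb D$, the circle of prime ends of $D$.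

Example: let $D$ be the complement of the segment $[-1,1]$ in the Riemann sphere and $f(z)=\frac12(z+z^{-1})$. A point $\cos\theta$ of the open segment comes from the two prime ends $e^{\pm i\theta}$, one for each side of the slit; the endpoints come from one each. The map $h(w)=-w$ acts on prime ends by $z\mapsto-z$, without fixed points, although $h$ fixes $0\in\partial D$. So a fixed boundary point does not give a fixed prime end. The next lemma says that the other direction holds in the presence of an invariant measure.

**Lemma 5.3 (Cartwright–Littlewood argument).** *Let $\Sigma,D$ be as above, $\mathcal E\subset\Sigma$ a finite set disjoint from $\partial D$, and $m$ a Borel measure on $\Sigma\setminus\mathcal E$ that is finite on compact subsets of $\Sigma\setminus\mathcal E$ and positive on nonempty open sets. Let a group $G$ of homeomorphisms of $\Sigma$ preserve $D,\mathcal E,m$. If $G$ fixes a prime end $\zeta\in S^1$ of $D$, then $G$ has a fixed point in $\partial D$.*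

*Proof.* **Step 1: small crosscuts at $\zeta$.** For $0<r<1$ let $k_r=\mathbb D\cap\{|z-\zeta|=r\}$ and let $\ell(r)$ be the spherical length of $f(k_r)$. The arc $k_r$ has angular width less than $\pi$, so with $|f'|$ measured in the spherical metric, Cauchy–Schwarz gives
$$\ell(r)^2\le\pi r^2\int_{k_r}|f'|^2\,d\theta,\qquad\text{so}\qquad \int_0^1\ell(r)^2\,\frac{dr}{r}\le\pi\int_0^1\!\int_{k_r}|f'|^2\,r\,d\theta\,dr\le\pi\,\mathrm{area}(D)<\infty.$$
As $\int_0^1dr/r=\infty$, there are $r_n\to0$ with $\ell(r_n)\to0$. The arcs $\gamma_n=f(k_{r_n})$ have diameters tending to $0$. Each has finite length, so its ends converge, and they converge to points of $\partial D$. Passing to a subsequence, $\gamma_n$ converges to a point $x\in\partial D$. We show that $G$ fixes $x$.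

**Step 2: regions of finite measure.** Let $R_n=f(\mathbb D\cap\{|z-\zeta|<r_n\})$, one of the two components of $D\setminus\gamma_n$. Every compact subset of $D$ misses $R_n$ for $n$ large. So for $n$ large $R_n$ misses a neighborhood of $\mathcal E\cap D$. Points of $\mathcal E$ outside $D$ are not in $\overline D$, since $\mathcal E\cap\partial D=\emptyset$. So the closure of $R_n$ is a compact subset of $\Sigma\setminus\mathcal E$, and $m(R_n)<\infty$.

**Step 3: compare $R_n$ with its image.** Let $h\in G$ and suppose $h(x)\ne x$. Fix $p\in D$. For $n$ large put $\gamma=\gamma_n$, $\gamma'=h\gamma$, $R=R_n$, $R'=hR$. For $n$ large $\gamma\cap\gamma'=\emptyset$, because $\gamma_n\to x$ and $h\gamma_n\to hx$. Also $p\notin R\cup R'\cup\gamma\cup\gamma'$, because the compact set $\{p,h^{-1}p\}$ misses $R_n\cup\gamma_n$ for $n$ large. And $R\cap R'\ne\emptyset$, because $f^{-1}R$ and $f^{-1}R'$ are traces on $\mathbb D$ of neighborhoods of $\zeta$ in $\overline{\mathbb D}$. Let $S,S'\ni p$ be the other components of $D\setminus\gamma$, $D\setminus\gamma'$. The connected set $\gamma'$ lies in $R$ or in $S$.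

If $\gamma'\subset R$: the set $S\cup\gamma$ is connected, misses $\gamma'$ and contains $p$, so $S\cup\gamma\subset S'$; taking complements in $D$, $R'\cup\gamma'\subset R$. The open set $R\cap S'$ is nonempty, since $\gamma\subset S'$ consists of limits of points of $R$. It lies in $R\setminus R'$, so $m(R')<m(R)$.

If $\gamma'\subset S$: the set $R\cup\gamma$ is connected and misses $\gamma'$; it is not in $S'$ since $R\cap R'\ne\emptyset$. So $R\cup\gamma\subset R'$. The open set $R'\cap S$ is nonempty, since $\gamma\subset R'$ consists of limits of points of $S$. So $m(R)<m(R')$.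

Both contradict $m(R)=m(R')<\infty$. Hence $hx=x$. $\square$

## 6. Finite families of continua and their mapping classes

From here on, $L=P_1\times P_2\times P_3$ and $\rho$ are as in Theorem 3.1, and $hx$ means $\rho(h)x$.

**Definition.** A *cellular continuum* is a nonempty compact connected $K\subsetneq S^2$ (possibly a point) with $S^2\setminus K$ connected.

Points, arcs and closed discs are cellular continua; a circle is not.

**Proposition 6.1.** *There is no nonempty finite $L$-invariant family $\{K_1,\dots,K_m\}$ of pairwise disjoint cellular continua. In particular $L$ has no nonempty finite invariant set.*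

The proof occupies Sections 6–8. Suppose such a family exists.

**Step 1: no $K_j$ is preserved by all of $L$.** Suppose $LK_j=K_j$. If $K_j$ is a point, all $P_i$ act trivially by Lemma 5.1, a contradiction. Otherwise $D=S^2\setminus K_j$ is a simply connected domain whose complement has more than one point. By Lemma 5.2 for $P_1\times P_2$ on the circle of prime ends, $P_1$ or $P_2$ fixes a prime end. By Lemma 5.3 with $\mathcal E=\emptyset$, $m=\mu$, it has a fixed point, so by Lemma 5.1 it acts trivially, a contradiction.

This settles small families. If $m\le5$, the image of each $P_i$ in $S_m\subset S_5$ is perfect, so it lies in $A_5$, so it is trivial by the definition of $\mathcal P$; then $L$ preserves every $K_j$, against Step 1. Hence $m\ge6$. For $m\ge6$ a group such as $B_6'$, with quotient $A_6$, can permute the $K_j$ effectively. So we ask how $L$ acts, up to isotopy, on the complement of the family.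

**Notions.** Let $X$ be a finite subset of an oriented sphere $\Sigma'$. $\mathrm{Mod}(\Sigma',X)$ is the group of orientation preserving homeomorphisms of $\Sigma'$ preserving $X$, modulo isotopy rel $X$; for the surface $\Sigma'\setminus X$ we use the same group. A simple closed curve in $\Sigma'\setminus X$ is *essential* if each side contains at least two points of $X$. A *multicurve* is a finite (possibly empty) collection of disjoint, pairwise non-isotopic essential curves; it has at most $|X|-3$ components. Its *dual tree* has a vertex for each complementary component and an edge for each curve. If $|X|=6$ and three curves surround the pairs $\{1,2\},\{3,4\},\{5,6\}$, the dual tree is a tripod, and its central vertex is a sphere with three holes.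

A homeomorphism $\varphi$ of $\Sigma$ preserving a finite set $\mathcal E$ is *pseudo-Anosov* if $\Sigma$ has a flat half-translation structure (charts to $\mathbb R^2$ with transition maps $v\mapsto\pm v+\mathrm{const}$, away from finitely many singularities) with cone angles $k\pi$, $k\ge3$ at singularities off $\mathcal E$ and $k\ge1$ on $\mathcal E$, in which $\varphi$ is affine with derivative $\pm\mathrm{diag}(\lambda,\lambda^{-1})$, $\lambda>1$. A mapping class is pseudo-Anosov if it contains such a $\varphi$. Example: the matrix $\begin{pmatrix}2&1\\1&1\end{pmatrix}$ acts on the pillowcase $(\mathbb R^2/\mathbb Z^2)/\pm1$, a sphere with four cone points of angle $\pi$; with $\mathcal E$ these four points and coordinates along the eigenlines, it is pseudo-Anosov.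

**Step 2: mapping classes.** The purpose is to find one element of $L$ that is pseudo-Anosov on a piece of the complement on which two of the factors are isotopically trivial. Collapse each $K_j$ to a point $x_j$. By Moore's theorem the quotient $\Sigma'$ is a sphere. $L$ acts on it by orientation preserving homeomorphisms preserving $X=\{x_j\}$, and
$$N_0:=\Sigma'\setminus X=S^2\setminus\bigcup K_j .$$
Let $\Gamma$ be the image of $L$ in $\mathrm{Mod}(\Sigma',X)$, and let $\mathcal C$ represent a $\Gamma$-invariant isotopy class of multicurves, possibly empty, with the maximal number of components. Each element of $L$ is isotopic to a homeomorphism preserving $\mathcal C$, and the resulting automorphism of the dual tree $T$ depends only on the class. So $L$ acts on the finite tree $T$ and fixes its center, a vertex or an edge. As $L$ is perfect it has no quotient of order $2$, so it does not invert a central edge. Hence $L$ fixes a vertex.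

For a fixed vertex $v$ let $S_v$ be the corresponding component of $\Sigma'\setminus(\mathcal C\cup X)$, a punctured sphere with at least three ends (for a nonempty $\mathcal C$ because its curves are essential and pairwise non-isotopic; for an empty $\mathcal C$ because $m\ge6$). Restricting representatives that preserve $\mathcal C$ gives a well-defined homomorphism $L\to\mathrm{Mod}(S_v)$. Let $\Gamma_v$ be the image of $L$ and $\Gamma_{v,i}$ the image of $P_i$.

**(α) Finite images are trivial.** A finite subgroup of $\mathrm{Mod}$ of a punctured sphere with at least three ends is isomorphic to a finite subgroup of $SO(3)$: by Nielsen realization (Kerckhoff) it acts by conformal automorphisms of a sphere. The perfect finite subgroups of $SO(3)$ are $1$ and $A_5$. The group $\Gamma_{v,i}$ is perfect and $P_i$ has no nontrivial homomorphism to $A_5$; so if $\Gamma_{v,i}$ is finite, it is trivial. If $\Gamma_v=\Gamma_{v,1}\Gamma_{v,2}\Gamma_{v,3}$ is finite, it is then trivial too.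

**(β) Some fixed $v$ has $\Gamma_v$ infinite.** Otherwise $\Gamma_v=1$ for every fixed $v$. Then all ends of $S_v$ are fixed: all edges at $v$, hence all neighbors of $v$, and all points of $X$ that are ends of $S_v$. By connectedness all of $T$ is fixed, so all $x_j$ are fixed and every $K_j$ is preserved by $L$, contradicting Step 1.

**(γ) A pseudo-Anosov element in one factor.** Take $v$ as in (β). $\Gamma_v$ preserves no nonempty isotopy class of multicurves of $S_v$, since such a class could be added to $\mathcal C$. An infinite subgroup of the mapping class group of a surface of finite type that preserves no nonempty isotopy class of multicurves contains a pseudo-Anosov class (Ivanov, *Subgroups of Teichmüller Modular Groups*). So there is a pseudo-Anosov $F=F_1F_2F_3\in\Gamma_v$ with $F_i\in\Gamma_{v,i}$. The $F_i$ commute with each other and with $F$. The centralizer of a pseudo-Anosov class is virtually cyclic (McCarthy; Ivanov), and $\langle F\rangle$ has finite index in it, so $F_i^{k_i}=F^{l_i}$ with $k_i\ge1$. Not all $l_i$ are $0$: otherwise the $F_i$, and so their product $F$, would have finite order. So some $F_i$ has a power that is a nonzero power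 of $F$, and this $F_i$ is pseudo-Anosov; renumber so that $i=1$. Then $\Gamma_{v,2},\Gamma_{v,3}$ centralize $F_1$, so they are virtually cyclic. An infinite virtually cyclic group maps onto $\mathbb Z$ or $D_\infty$ and is not perfect; so $\Gamma_{v,2},\Gamma_{v,3}$ are finite, and trivial by (α).

The outcome is this:
$$\text{there is } g\in P_1 \text{ whose class on } S_v \text{ is pseudo-Anosov, and } Q:=P_2\times P_3 \text{ acts trivially in } \mathrm{Mod}(S_v). \tag{2}$$
Let $s$ be the number of ends of $S_v$. Then $s\ge4$, because $\mathrm{Mod}$ of a three-punctured sphere is finite.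

So $Q$ is invisible up to isotopy, and it commutes with something chaotic up to isotopy. If $Q$ preserved a compact connected set away from the ends, we could repeat Step 1 for the two factors $P_2,P_3$ of $Q$. The next section produces such a set.

## 7. A continuum that stays away from the punctures

A toy case first. Let $A$ be a hyperbolic matrix in $SL_2(\mathbb Z)$ with eigenvalues $\pm\lambda^{\pm1}$, $\lambda>1$, and let $\tilde q$ be a homeomorphism of $\mathbb R^2$ commuting with $\mathbb Z^2$ and with $A$. The displacement $v(x)=\tilde q(x)-x$ is $\mathbb Z^2$-periodic, so it is bounded, by $C$ say (in eigencoordinates), and $v(A^nx)=A^nv(x)$. So its expanding coordinate satisfies $|v^u(x)|=\lambda^{-n}|v^u(A^nx)|\le\lambda^{-n}C\to0$, and its contracting coordinate vanishes in the same way with $A^{-n}$. Hence $\tilde q=id$.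

In our situation $q$ commutes not with a pseudo-Anosov map but with a map $g$ isotopic to one. So we cannot conclude that $q$ is the identity. But distances can be renormalized along the iterates of $g$, and in the renormalized pseudometric $q$ moves nothing. The "distance to the punctures" in this pseudometric is then a $Q$-invariant function, and its level sets hold orbits of $Q$ away from the punctures.

**Proposition 7.1.** *Let $\Sigma$ be an oriented sphere, $\mathcal E\subset\Sigma$ finite, $|\mathcal E|\ge4$, $N=\Sigma\setminus\mathcal E$, $\pi:\tilde N\to N$ the universal cover, $\Pi$ its deck group. Let $\tilde g$ be a homeomorphism of $\tilde N$ normalizing $\Pi$ and inducing on $\Pi$ the same automorphism as some lift $\tilde\varphi$ of a pseudo-Anosov homeomorphism $\varphi$ of $(\Sigma,\mathcal E)$. Let $\tilde Q$ be a finitely generated group of homeomorphisms of $\tilde N$ commuting with $\Pi$ and with $\tilde g$, and let $Q$ be the group of homeomorphisms of $N$ it induces. Then there is a nonempty compact connected $Q$-invariant set $Z\subset N$. Moreover the elements of $Q$, extended to $\Sigma$, fix $\mathcal E$ pointwise.*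

Homeomorphisms of $\tilde N$ normalizing $\Pi$ descend to $N$ and extend to $(\Sigma,\mathcal E)$; we call them *lifts*. $\Pi$ is free and nonabelian.

**Step 1: two pseudometrics from the flat structure.** Use the flat structure of $\varphi$. Let $\mathrm{Sing}$ be the finite set of singularities together with $\mathcal E$. A *polygonal path* in $\tilde N$ is a finite concatenation of straight segments (endpoints at singular points of $\tilde N$ allowed); $\tilde\varphi$ preserves this class. Let $d^u(x,x')$ and $d^s(x,x')$ be the infima of $\int_p|dx|$ and $\int_p|dy|$ over polygonal paths $p$ in $\tilde N$ from $x$ to $x'$. Nearby points are joined by short polygonal paths, so these are continuous $\Pi$-invariant pseudometrics, and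
$$d^u(\tilde\varphi x,\tilde\varphi x')=\lambda d^u(x,x'),\qquad d^s(\tilde\varphi^{-1}x,\tilde\varphi^{-1}x')=\lambda d^s(x,x'). \tag{3}$$

**Step 2: the lifted ends.** Fix $r_0>0$ such that the metric discs of radius $4r_0$ around the points of $\mathrm{Sing}$ are embedded standard cone discs and pairwise disjoint. Let $\mathcal B$ index the components $\tilde U_\beta$ ($\beta\in\mathcal B$) of the preimages in $\tilde N$ of the punctured discs of radius $4r_0$ around points of $\mathcal E$. The stabilizer $\Pi_\beta$ of $\beta$ in $\Pi$ is infinite cyclic, and $\beta$ is determined by $\Pi_\beta$: for a complete hyperbolic metric of finite area on $N$, the $\Pi_\beta$ are the maximal parabolic subgroups, and they have distinct fixed points at infinity. Each $\tilde U_\beta$ is a universal cover of a punctured disc, with polar coordinates $0<r<4r_0$, $\theta\in\mathbb R$.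

Points of $\tilde U_\beta$ at radii $r,r'$ are at $d^u$- and $d^s$-distance at most $r+r'$: go radially inward to a very small radius, turn there (at a cost as small as we like), and go outward. So $d^u,d^s$ extend to $\tilde N\sqcup\mathcal B$ by limits, with $d^{u}(x,\beta),d^s(x,\beta)\to0$ as $x\to\beta$, which means $x\in\tilde U_\beta$, $r\to0$. A lift $\tilde k$ maps the part of $\tilde U_\beta$ of small radius into a single $\tilde U_{\beta'}$, since it induces a homeomorphism of $(\Sigma,\mathcal E)$. So lifts act on $\tilde N\sqcup\mathcal B$, and $\tilde kx\to\tilde k\beta$ as $x\to\beta$.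

**Step 3 (Claim 1): lifts with the same automorphism are close.** *If lifts $\tilde k,\tilde k'$ induce the same automorphism of $\Pi$, they agree on $\mathcal B$, and $d^u(\tilde kx,\tilde k'x)$, $d^s(\tilde kx,\tilde k'x)$ are bounded functions of $x\in\tilde N$.* Indeed $\Pi_{\tilde k\beta}=\tilde k\Pi_\beta\tilde k^{-1}$ determines $\tilde k\beta$. The two functions are continuous and $\Pi$-invariant (for $\gamma\in\Pi$ both $\tilde k\gamma$ and $\tilde k'\gamma$ begin with the same element of $\Pi$), so they descend to $N$. With $d=d^u$ or $d^s$,
$$d(\tilde kx,\tilde k'x)\le d(\tilde kx,\tilde k\beta)+d(\tilde k'\beta,\tilde k'x)\to0\qquad (x\to\beta),$$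
so they extend continuously by $0$ to the compact $\Sigma$, and are bounded.

Comparing with the identity, the elements of $\tilde Q$ act trivially on $\mathcal B$. So $Q$ fixes $\mathcal E$ pointwise, which is the last assertion of the Proposition.

**Step 4 (Claim 2): lifted ends are uniformly separated.** *With $\sigma=4r_0$, $d^u(\beta,\beta')+d^s(\beta,\beta')\ge\sigma$ for all $\beta\ne\beta'$ in $\mathcal B$.*

This needs an argument, since a path can be long while $\int|dx|$ is small. The plan is to draw the flat geodesic from $\beta$ to $\beta'$ and show that every competing path crosses almost every vertical leaf that the geodesic crosses.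

Let $\mathfrak S=\tilde N\sqcup\mathcal B$ with the flat path metric, and let $\widetilde{\mathrm{Sing}}\subset\mathfrak S$ be the set of points over $\mathrm{Sing}$; it contains $\mathcal B$. Recall that a CAT(0) space is a geodesic space whose triangles are no fatter than Euclidean ones; we use that geodesics in it are unique and that local geodesics are geodesics. In the Euclidean cone over $\mathbb R$, two points $(r,\theta),(r',\theta')$ with $|\theta-\theta'|\ge\pi$ are joined by the geodesic through the apex, of length $r+r'$.

**Step 4a: $\mathfrak S$ is CAT(0).** A point of $\widetilde{\mathrm{Sing}}$ in $\tilde N$ is the center of a metric disc of radius $4r_0$ that is a cone of angle $k\pi$, $k\ge3$. A point $\beta$ is the center of $V_\beta=\tilde U_\beta\cup\{\beta\}$, a ball in the Euclidean cone over $\mathbb R$. (On $\Sigma$ the cone angle at a point of $\mathcal E$ may be $\pi$; passing to $\mathfrak S$ makes it infinite.) A path that starts at radius $<r_0$ in such a disc and leaves it has length $>3r_0$, while two points at radius $<r_0$ are at cone distance $<2r_0$. So on the part of radius $<r_0$ the metric of $\mathfrak S$ is the cone metric.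 By compactness of $\Sigma$ there is $r_1\in(0,r_0)$ such that each point at distance $\ge r_0/2$ from $\widetilde{\mathrm{Sing}}$ is the center of a flat disc of radius $r_1$. Put $r_2=r_1/4$. A closed ball of radius $r_2$ about a point at distance $<r_0/2$ from a point of $\widetilde{\mathrm{Sing}}$ is a closed ball in a complete cone; about any other point it is a compact flat disc. So all closed balls of radius $r_2$ are complete, and hence $\mathfrak S$ is complete. Cones over circles of length $\ge2\pi$ and over $\mathbb R$ are CAT(0) (Berestovskii), so $\mathfrak S$ is locally CAT(0).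

$\mathfrak S$ is simply connected: $\tilde N$ is simply connected, $V_\beta$ is contractible and $\tilde N\cap V_\beta=\tilde U_\beta$ is connected, so each open set $\tilde N\cup V_\beta$ is simply connected by van Kampen's theorem. Different sets $\tilde N\cup V_\beta$ meet in $\tilde N$, so van Kampen's theorem for this cover gives the claim. By the Cartan–Hadamard theorem for complete locally CAT(0) length spaces (Bridson–Haefliger, II.4.1; no local compactness is needed), $\mathfrak S$ is CAT(0).

**Step 4b: the geodesic.** A path from a point of $\widetilde{\mathrm{Sing}}$ to another one must leave the disc of radius $4r_0$ around the first, so distinct points of $\widetilde{\mathrm{Sing}}$ have distance $\ge\sigma$. Let $\omega$ be the geodesic from $\beta$ to $\beta'$. Away from $\widetilde{\mathrm{Sing}}$ it is straight, and it meets $\widetilde{\mathrm{Sing}}$ finitely often. So it is a finite concatenation of straight segments joining points of $\widetilde{\mathrm{Sing}}$, of length $\ge\sigma$. As $|dx|+|dy|$ is at least the length element, it suffices to prove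
$$d^u(\beta,\beta')\ge\int_\omega|dx| \tag{4}$$
and the corresponding inequality for $d^s$ and $|dy|$, which follows by symmetry.

**Step 4c: vertical leaves through $\omega$ separate $\beta$ from $\beta'$.** A *singular vertical ray* is a maximal vertical straight segment or ray issuing from a point of $\widetilde{\mathrm{Sing}}$ and containing no other such point in its interior. There are countably many: $\widetilde{\mathrm{Sing}}$ is countable, and each of its points has countably many vertical directions. Each is a local geodesic, hence a geodesic, so it meets a non-vertical segment of $\omega$ at most once (two common points would force the two to coincide between them). Call $z\in\omega$ *good* if it is an interior point of a non-vertical segment of $\omega$ and lies on no singular vertical ray. All but countably many points of the non-vertical segments are good.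

Let $z$ be good. The vertical leaf $\mathcal L_z$ through $z$ never hits $\widetilde{\mathrm{Sing}}$, so by completeness of $\mathfrak S$ it is bi-infinite. It is a local geodesic, hence an isometrically embedded line. So $\mathcal L_z$ is closed in $\mathfrak S$, contained in the plane $\tilde N$, and properly embedded there, since compact sets are bounded. By the Jordan curve theorem $\tilde N\setminus\mathcal L_z$ has exactly two components, each having all of $\mathcal L_z$ in its frontier. Each $\beta''\in\mathcal B$ has a neighborhood $V$ missing $\mathcal L_z$ with $V\setminus\{\beta''\}\subset\tilde N$ connected; so $\mathcal L_z$ also separates $\mathfrak S$ into two sides.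

By uniqueness of geodesics $\omega\cap\mathcal L_z$ is connected, and $\omega$ is transverse to $\mathcal L_z$ at $z$, so $\omega\cap\mathcal L_z=\{z\}$. A small flat disc about $z$ meets $\mathcal L_z$ only in its vertical diameter, and $z$ is in the frontier of both sides, so the two half-discs lie on different sides. Hence $\omega$ changes side at $z$, and $\beta,\beta'$ are on different sides of $\mathcal L_z$. For good $z\ne z'$ the leaves $\mathcal L_z,\mathcal L_{z'}$ are disjoint: if they met they would be equal and contain two points of $\omega$.

**Step 4d: measuring the leaves a path crosses.** For a polygonal path $p$ in $\tilde N$ let $A(p)$ be the set of good $z$ with $\mathcal L_z\cap p\ne\emptyset$. Write $|\cdot|$ for the measure $|dx|$ on $\omega$ and on $p$. We claim $|A(p)|\le\int_p|dx|$. Delete the finitely many $z$ for which $\mathcal L_z$ contains a vertex or a vertical segment of $p$ (finitely many, because the leaves are disjoint). For each remaining $z_0\in A(p)$ choose $w_0\in\mathcal L_{z_0}\cap p$, interior to a non-vertical segment of $p$. The part of $\mathcal L_{z_0}$ between $z_0$ and $w_0$ is compact and nonsingular. So moving along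 vertical leaves gives a homeomorphism $h$ from a neighborhood of $z_0$ in $\omega$ onto a neighborhood of $w_0$ in that segment of $p$, preserving $|dx|$, with $h(z)\in\mathcal L_z$ for good $z$. By Lindelöf's theorem countably many such neighborhoods $I_k$, with maps $h_k$, cover the remaining set; and every good point of $I_k$ is in $A(p)$, so that set is measurable. Split it into disjoint measurable sets $A_k\subset I_k$. As different leaves are disjoint, the sets $h_k(A_k)\subset p$ are disjoint. So $|A(p)|=\sum_k|h_k(A_k)|\le\int_p|dx|$.

**Step 4e: conclusion.** Choose $x_n\to\beta$, $x_n'\to\beta'$ and polygonal paths $p_n$ from $x_n$ to $x_n'$ with $\int_{p_n}|dx|\to d^u(\beta,\beta')$. For each good $z$, $\beta$ and $\beta'$ have neighborhoods missing $\mathcal L_z$, so $x_n$ and $x_n'$ are on different sides of $\mathcal L_z$ for $n$ large, and then $z\in A(p_n)$. By Fatou's lemma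
$$\int_\omega|dx|\le\liminf_n|A(p_n)|\le d^u(\beta,\beta'),$$
which is (4). Claim 2 is proved.

**Step 5: the renormalized pseudometric.** By Claim 1 for $\tilde g,\tilde\varphi$ and for their inverses, and by (3), there is $C$ with
$$|d^u(\tilde gx,\tilde gx')-\lambda d^u(x,x')|\le2C,\qquad |d^s(\tilde g^{-1}x,\tilde g^{-1}x')-\lambda d^s(x,x')|\le2C .$$
So consecutive terms of the sequence $\lambda^{-n}d^u(\tilde g^nx,\tilde g^nx')$ differ by at most $2C\lambda^{-n-1}$, and the limits
$$\delta^u(x,x')=\lim_n\lambda^{-n}d^u(\tilde g^nx,\tilde g^nx'),\qquad \delta^s(x,x')=\lim_n\lambda^{-n}d^s(\tilde g^{-n}x,\tilde g^{-n}x')$$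
exist uniformly on $\tilde N\sqcup\mathcal B$ and differ from $d^u,d^s$ by at most $C'=2C/(\lambda-1)$. Also $\delta^u(\tilde gx,\tilde gx')=\lambda\delta^u(x,x')$ and $\delta^s(\tilde g^{-1}x,\tilde g^{-1}x')=\lambda\delta^s(x,x')$. Put $\delta=\delta^u+\delta^s$. It has three properties.

* *$\delta$ is a $\Pi$-invariant pseudometric, continuous on $\tilde N$, and $\delta(x,\beta)\to0$ as $x\to\beta$.* The limits are uniform, and for fixed $n$, $d^u(\tilde g^nx,\tilde g^n\beta)\to0$ and $d^s(\tilde g^{-n}x,\tilde g^{-n}\beta)\to0$ as $x\to\beta$. Invariance holds since $\tilde g^{\pm n}$ normalizes $\Pi$.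
* *$\delta=d^u+d^s\ge\sigma$ on pairs of distinct elements of $\mathcal B$.* By Claim 1, $\tilde g=\tilde\varphi$ on $\mathcal B$, so every term of the sequences is constant there by (3); now use Claim 2.
* *$\delta(\tilde qx,x)=0$ for $\tilde q\in\tilde Q$.* With $C_q=\sup_xd^u(\tilde qx,x)<\infty$ (Claim 1, comparing $\tilde q$ with $id$), and since $\tilde q$ commutes with $\tilde g$,
$$\delta^u(\tilde qx,x)=\lambda^{-n}\delta^u(\tilde q\tilde g^nx,\tilde g^nx)\le\lambda^{-n}(C_q+C')\to0,$$
and similarly for $\delta^s$ with $\tilde g^{-n}$.

**Step 6: an invariant function.** Put $e(x)=\inf_{\beta\in\mathcal B}\delta(x,\beta)$. Since $|e(x)-e(x')|\le\delta(x,x')$, $e$ is continuous, and by the third property $\tilde Q$-invariant; it is $\Pi$-invariant since $\Pi$ permutes $\mathcal B$. So it descends to a continuous $Q$-invariant function $\bar e$ on $N$. It extends continuously to $\Sigma$ by $\bar e|_{\mathcal E}=0$, because $e(x)\le\delta(x,\beta)\to0$ as $x\to\beta$. Let $\mathcal O=\{\bar e>0\}\subset N$, an open $Q$-invariant set.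

**Step 7 (Claim 3): a large component.** *Some component $\Omega$ of $\mathcal O$ has $\pi_1(\Omega)\to\pi_1(N)$ surjective.* The sets $G_\beta=\{x\in\tilde N:\delta(x,\beta)<\sigma/2\}$ are open and, by the second property, pairwise disjoint; $\gamma G_\beta=G_{\gamma\beta}$ and $\{e<\sigma/2\}=\bigcup G_\beta$. So for a path connected set in $\{\bar e<\sigma/2\}\cap N$, all loops based at a given point lift, from a given starting point, to paths inside one $G_\beta$. If $\gamma$ is the deck transformation of such a loop, the endpoint lies in $G_\beta\cap G_{\gamma\beta}$, so $\gamma\in\Pi_\beta$.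

Choose a compact smooth subsurface $F\subset\Sigma$ with $\{\bar e=0\}\subset\mathrm{int}\,F\subset F\subset\{\bar e<\sigma/2\}$: a sublevel set, at a regular value in $(\sigma/8,3\sigma/8)$, of a smooth function $\sigma/8$-close to $\bar e$. So $\mathcal E\subset\mathrm{int}\,F$. By the previous paragraph a boundary curve $c$ of $F$ is freely homotopic in $N$ to a multiple of a loop around one point $\epsilon\in\mathcal E$. Let $A$ be the set of points of $\mathcal E$ on one side of $c$. In $H_1(N)=\mathbb Z^{\mathcal E}/\langle(1,\dots,1)\rangle$ this says that $1_A-k1_\epsilon$ is constant for some $k\in\mathbb Z$. So $A\subset\{\epsilon\}$ or $A\supset\mathcal E\setminus\{\epsilon\}$: one side of $c$ contains at most one point of $\mathcal E$. Let $\mathrm{Fil}(c)$ be the closed disc bounded by $c$ with at most one point of $\mathcal E$. As $|\mathcal E|\ge4$, two such discs cannot cover $\Sigma$; their boundaries are disjoint, so the discs are disjoint or nested. Let $\Delta_1,\dots,\Delta_k$ be the maximal ones and $\Omega_0=\Sigma\setminus\bigcup\Delta_i$, which is connected. It contains no point of $\partial F$, so $\Omega_0\subset F$ or $\Omega_0\cap F=\emptyset$.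 As $N$ is obtained from $\Omega_0\setminus\mathcal E$ by adding discs and once-punctured discs, whose fundamental groups are generated by their boundary circles, $\pi_1(\Omega_0\setminus\mathcal E)\to\Pi$ is onto. If $\Omega_0\subset F$, then $\Pi\subset\Pi_\beta$ for some $\beta$, impossible because $\Pi$ is not abelian. So $\Omega_0\cap F=\emptyset$, hence $\Omega_0\subset\mathcal O$. Take $\Omega\supset\Omega_0$.

**Step 8 (Claim 4): $q\Omega=\Omega$ for $q\in Q$.** Otherwise $q\Omega$ is another component of $\mathcal O$, so $q\Omega\cap\Omega=\emptyset$. As $\pi_1(N)$ is finitely generated, there is a compact connected finite union of loops $\Omega_1\subset\Omega$ such that the loops in $\Omega_1$ represent all of $\pi_1(N)$. The set $q\Omega$ lies in a component $R$ of $\Sigma\setminus\Omega_1$, an open disc. If $R$ contained two points of $\mathcal E$, the algebraic intersection number with an arc in $R$ joining them would vanish on loops in $\Omega_1$, hence on all loops in $N$; but it does not vanish on a small loop around one of the two points. So $|R\cap\mathcal E|\le1$, and $\pi_1(q\Omega)\to\pi_1(N)$, which factors through $\pi_1(R\setminus\mathcal E)$,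 has cyclic image. But it is onto, since $q$ is a homeomorphism of $N$ and $\pi_1(\Omega)\to\pi_1(N)$ is onto. This is a contradiction.

**Step 9: the continuum.** Let $q_1,\dots,q_r$ generate $Q$, let $x\in\Omega$, and let $B\subset\Omega$ be a union of paths from $x$ to the points $q_ix$, which lie in $\Omega$ by Claim 4. Since $qB\cap qq_iB\ni qq_ix$ and the $q_i$ generate $Q$, the set $\bigcup_{q\in Q}qB$ is connected. By invariance $\bar e\ge\eta:=\min_B\bar e>0$ on it. Its closure $Z$ in $\Sigma$ is compact, connected, $Q$-invariant and contained in $\{\bar e\ge\eta\}\subset N$. $\square$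

## 8. Lifting the action to a cover of the complement

We return to the proof of Proposition 6.1, with $S_v$, $g$ and $Q=P_2\times P_3$ as in (2). Proposition 7.1 does not apply to $N_0$, because $g$ need not be pseudo-Anosov there, nor to $S_v$, because $L$ preserves $S_v$ only up to isotopy. It applies to the cover of $N_0$ whose fundamental group is that of $S_v$: the honest action of $Q$ lifts to it, and topologically it is $S_v$.

**Step 3: the cover $N_v$.** Let $\tilde N_0$ be the universal cover of $N_0$ and $\Pi$ its deck group, a free group. Let $Y\subset S_v$ be a compact core: a sphere with $s$ open discs removed such that $S_v\setminus\mathrm{int}\,Y$ consists of $s$ half-open annuli. Every component of $N_0\setminus\mathrm{int}\,Y$ is a closed disc minus at least one point of its interior, so its boundary circle injects on $\pi_1$; it also injects in $\pi_1(Y)$. Hence $\Pi$ is an iterated amalgam, and $\pi_1(Y)=\pi_1(S_v)\to\Pi$ is injective. Let $\tilde S_v$ be a component of the preimage of $S_v$ in $\tilde N_0$ and $\tilde Y\subset\tilde S_v$ the preimage of $Y$ in it. By injectivity these are universal covers of $S_v$ and $Y$, with deck group the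 stabilizer $\Pi_v\cong\pi_1(S_v)$ of $\tilde S_v$, which is free and nonabelian. Let $N_v=\tilde N_0/\Pi_v$. It contains $\tilde Y/\Pi_v=Y$, and $\pi_1(Y)\to\pi_1(N_v)=\Pi_v$ is an isomorphism.

**Step 4: there is a homeomorphism $\theta:S_v\to N_v$ that is the inclusion on $Y$.** Let $E$ be a component of $N_v\setminus\mathrm{int}\,Y$. As $N_v$ is connected, $\partial E\neq\emptyset$. If $\partial E$ had two components, some loop would cross a boundary curve $c$ of $Y$ algebraically once; but all loops in $N_v$ are homotopic into $\mathrm{int}\,Y$, which misses $c$. So $\partial E$ is a single circle $c$. It is injective on $\pi_1$ in $Y$, hence in $N_v$, hence in $E$. So $\pi_1(N_v)$ is obtained from $\pi_1(Y)$ by successive amalgamation with the groups $\pi_1(E)$ over $\langle c\rangle$. Since $\pi_1(Y)$ is everything, $\pi_1(E)=\langle c\rangle\cong\mathbb Z$. Gluing a disc to $E$ along $c$ gives a simply connected surface without boundary. It is not a sphere (otherwise $E$ would be a disc), so it is a plane, and $E\cong S^1\times[0,\infty)$. Thus both $N_v$ and $S_v$ are obtained from $Y$ by attaching one half-open annulus to each boundary curve, and $\theta$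 exists.

Let $\Sigma\supset N_v$ be the sphere obtained by adding the set $\mathcal E$ of the $s\ge4$ ends.

**Step 5: lifting $Q$.** Let $q\in Q$. By (2), as a homeomorphism of $N_0$ it is isotopic (rel $X$ in $\Sigma'$) to some $q'$ preserving $\mathcal C$ and $S_v$, with $q'|_{S_v}$ isotopic to the identity in $S_v$. Lift the latter isotopy to $\tilde S_v$, starting at the identity. We get a lift of $q'|_{S_v}$ to $\tilde S_v$ commuting with $\Pi_v$. The lift $\tilde q'$ of $q'$ to $\tilde N_0$ that agrees with it at one point agrees with it on $\tilde S_v$. For $\gamma\in\Pi_v$, $\tilde q'\gamma\tilde q'^{-1}$ is a deck transformation that agrees with $\gamma$ on $\tilde S_v$, so it is $\gamma$. Lifting the isotopy from $q'$ to $q$, along which the induced automorphism of $\Pi$ does not change, we get a lift $\tilde q$ of $q$ commuting with $\Pi_v$. It is unique: two such lifts differ by an element of $\Pi$ commuting with $\Pi_v$, and the centralizer of a nonabelian subgroup in a free group is trivial. Thus $q\mapsto\tilde q$ is a homomorphism, and it descends to an action $q\mapsto\hat q$ of $Q$ on $N_v$ lifting the action on $N_0$.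

**Step 6: lifting $g$.** Likewise $g$ is isotopic to some $g'$ preserving $\mathcal C$ and $S_v$, with $g'|_{S_v}$ isotopic in $S_v$ to a pseudo-Anosov homeomorphism $\varphi_v$. Let $\tilde g'$ be a lift of $g'$ to $\tilde N_0$ preserving $\tilde S_v$. It normalizes $\Pi_v$, and, lifting the isotopy from $g'|_{S_v}$ to $\varphi_v$, it induces on $\Pi_v$ the same automorphism as some lift of $\varphi_v$ to $\tilde S_v$. Lifting the isotopy from $g'$ to $g$, we get a lift $\tilde g$ of $g$ inducing on $\Pi$, hence on $\Pi_v$, the same automorphism as $\tilde g'$. The homeomorphism $\varphi=\theta\varphi_v\theta^{-1}$ of $N_v$ extends to a pseudo-Anosov homeomorphism of $(\Sigma,\mathcal E)$. As $\theta$ is the inclusion on $Y$, it lifts to a $\Pi_v$-equivariant homeomorphism $\tilde S_v\to\tilde N_0$ that is the inclusion on $\tilde Y$; so some lift of $\varphi$ to $\tilde N_0$ induces on $\Pi_v$ the same automorphism as $\tilde g$. Finally, since $g$ and $q$ commute and $\tilde g$ normalizes $\Pi_v$, $\tilde g\tilde q\tilde g^{-1}$ is a lift of $q$ commuting with $\Pi_v$; by uniqueness it equals $\tilde q$.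

**Step 7: the contradiction.** Proposition 7.1 applies to $N=N_v$, the deck group $\Pi_v$, $\tilde g$ and $\tilde Q=\{\tilde q\}$. So the $\hat q$ fix $\mathcal E$ pointwise, and there is a nonempty compact connected $\hat Q$-invariant $Z\subset N_v$, where $\hat Q=\{\hat q\}$.

If $Z$ is a point, then $Q$ has a fixed point in $N_0\subset S^2$, and $P_2,P_3$ act trivially by Lemma 5.1, a contradiction.

Otherwise let $D$ be the component of $\Sigma\setminus Z$ containing some $\epsilon\in\mathcal E$. It is $\hat Q$-invariant because $\epsilon$ is fixed, and simply connected because $Z$ is connected. Its complement contains $Z$, so has more than one point; and $\partial D\subset Z\subset N_v$ is disjoint from $\mathcal E$. The $\hat q$ preserve the orientation, because the $q$ do. By Lemma 5.2, $P_2$ or $P_3$ fixes a prime end of $D$. The lift $m$ of $\mu$ to $N_v=\Sigma\setminus\mathcal E$ is $\hat Q$-invariant, finite on compact sets and positive on nonempty open sets. (It may well be infinite near $\mathcal E$; this is why Lemma 5.3 allows for $\mathcal E$.) By Lemma 5.3 the factor fixing a prime end has a fixed point in $\partial D\subset N_v$. Projecting to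 $N_0\subset S^2$, $P_2$ or $P_3$ has a fixed point in $S^2$, so it acts trivially by Lemma 5.1. This contradiction proves Proposition 6.1. $\square$

The three factors have now been used as follows: one carries the pseudo-Anosov class, and the other two are needed for Lemma 5.2.

## 9. Finite families from a commuting diffeomorphism

We prove Theorem 3.1 by extracting from any $f\ne id$ in the centralizer a finite family forbidden by Proposition 6.1. Two published theorems are used.

**Katok's theorem** (Publ. IHÉS 51 (1980)). *A $C^{1+\alpha}$ diffeomorphism of a closed surface with positive topological entropy has a hyperbolic periodic saddle.*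

**The theorem of Franks and Handel** (*Entropy zero area preserving diffeomorphisms of $S^2$*, Geom. Topol. 16 (2012), Theorem 1.2). *Let $f\in\mathrm{Diff}_\mu(S^2)$ have zero entropy, infinite order and at least three fixed points, and put $M=S^2\setminus\mathrm{Fix}(f)$. Call $x\in M$ free disk recurrent if $x,f^n(x)\in D$ for some $n>0$ and some open disk $D\subset M$ with $f(D)\cap D=\emptyset$, and weakly free disk recurrent if $x\in\mathrm{int}_M\mathrm{cl}_M(V)$ for some component $V$ of the set of free disk recurrent points. Then the set $\mathcal W(f)$ of weakly free disk recurrent points is the union of a countable collection of pairwise disjoint $f$-invariant open annuli.*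

Example: let $f$ rotate the circle at height $h$ of the round sphere by the angle $2\pi h$. It preserves area; $\|Df^n\|$ grows at most linearly, so the entropy is zero. Its fixed set consists of the two poles and the equator, so $M$ is the union of the open annuli $0<h<1$ and $-1<h<0$. On a circle in $M$, $f$ is a rotation and not the identity, so each point of $M$ is recurrent and has a small disk around it that $f$ moves off itself. So all points of $M$ are free disk recurrent, and $\mathcal W(f)=M$.

We use only this: the components of $\mathcal W(f)$ are open annuli, and $\mathcal W(f)$, being defined by the topological dynamics of $f$, is invariant under every homeomorphism commuting with $f$. Also $\mathcal W(f)\ne\emptyset$ if $f\neq id$: by Poincaré recurrence almost every point of $M$ is recurrent, and small disks around a point of $M$ are disjoint from their images. So the set of free disk recurrent points is nonempty. It is open, so its components are open, and it is contained in $\mathcal W(f)$.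

*Proof of Theorem 3.1.* Let $f\ne id$ commute with $\rho(L)$.

**Step 1: $f$ has infinitely many fixed points and infinite order.** $\mathrm{Fix}(f)\ne\emptyset$ by the Lefschetz number, and it is $L$-invariant, so it is infinite by Proposition 6.1. A nontrivial orientation preserving diffeomorphism of $S^2$ of finite order has exactly two fixed points; so $f$ has infinite order.

**Step 2: positive entropy is impossible.** If $f$ has positive entropy, Katok's theorem gives $p$ with $f^n(p)=p$ that is a hyperbolic saddle. At fixed points of $f^n$ we have $\det Df^n=1$, so $\tau:=|\mathrm{tr}\,Df^n_p|>2$. Let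
$$X=\{x:\ f^n(x)=x,\ |\mathrm{tr}\,Df^n_x|\ge\tau\}.$$
It is closed and contains $p$. For $x\in X$ the number $1$ is not an eigenvalue of $Df^n_x$ (with determinant $1$ this would force trace $2$), so $x$ is isolated in $\mathrm{Fix}(f^n)$. A compact set of isolated points is finite, so $X$ is finite. It is $L$-invariant, since $Df^n_{hx}=Dh_x\,Df^n_x\,Dh_x^{-1}$ for $h\in L$. This contradicts Proposition 6.1.

**Step 3: zero entropy, a finite orbit of annuli.** Now the theorem of Franks and Handel applies. $L$ permutes the components of $\mathcal W(f)$, which are disjoint open annuli. Annuli in one $L$-orbit have equal positive area, so orbits are finite. Let $U_1,\dots,U_r$ be an orbit. $S^2\setminus U_i$ has exactly two components $E_i^0,E_i^1$, which are compact. Neither is open in $S^2$, so the closure of $U_i$ meets each of them, and the sets $U_i\cup E_i^\varepsilon$ are connected. They are the complements of $E_i^{1-\varepsilon}$. So $E_i^0,E_i^1$ are cellular continua.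

**Step 4: the minimal continua.** The $E_i^\varepsilon$ may be nested in one another, so let $\mathcal M$ be the set of members of $\{E_i^\varepsilon\}$ minimal under inclusion. It is finite, nonempty and $L$-invariant. In the example above the four continua are the poles and the closed hemispheres, and the minimal ones are the two poles.

*Distinct members of $\mathcal M$ are disjoint.* Let $E_i^\varepsilon\ne E_j^{\varepsilon'}$ be in $\mathcal M$. If $i=j$ this is clear; let $i\ne j$. The connected set $U_j$ misses $U_i$, so it lies in $E_i^\varepsilon$ or in $E_i^{1-\varepsilon}$. Suppose $U_j\subset E_i^\varepsilon$. The connected set $U_i\cup E_i^{1-\varepsilon}$ misses $U_j$, so it lies in some $E_j^\theta$. Then $U_j\cup E_j^{1-\theta}$ is disjoint from $U_i\cup E_i^{1-\varepsilon}$, so it is contained in $E_i^\varepsilon$, and $E_j^{1-\theta}\subsetneq E_i^\varepsilon$, contradicting the minimality of $E_i^\varepsilon$. So $U_j\subset E_i^{1-\varepsilon}$, and symmetrically $U_i\subset E_j^{1-\varepsilon'}$. The connected set $U_i\cup E_i^\varepsilon$ misses $U_j$ and meets $E_j^{1-\varepsilon'}$, so it lies in $E_j^{1-\varepsilon'}$. Hence $E_i^\varepsilon\cap E_j^{\varepsilon'}=\emptyset$.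

So $\mathcal M$ is a nonempty finite $L$-invariant family of pairwise disjoint cellular continua, contradicting Proposition 6.1. Hence $f=id$. $\blacksquare$

With Section 4 this proves Theorem 3.2(a),(b): the Artin group $B_6\times B_6\times B_6$, with $15$ generators, does not embed in $Ham(S^2)$.
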